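# Monotone Lagrangians whose displacement energy exceeds their smallest holomorphic area

## 1. The Lagrangian $P_n$: a shadow of area $A$ and a disk of area $A$

Fix $r>0$ and put $A:=\pi r^2/2$. On $\mathbb C^n$ take $\omega_0=\sum dx_j\wedge dy_j$, that is, $\omega_0(\xi,\eta)=\operatorname{Im}\sum\bar\xi_j\eta_j$. The object of this talk is
$$P_n:=\{\,r\,z\,x\;:\;z\in S^1\subset\mathbb C,\ x\in S^{n-1}\subset\mathbb R^n\}\subset\mathbb C^n ,$$
the Lagrangian of Polterovich: rotate the real unit sphere by all phases. We look at it in the unitary coordinates
$$w_1=\tfrac{z_1+iz_2}{\sqrt2},\qquad w_2=\tfrac{z_1-iz_2}{\sqrt2},\qquad w_j=z_j\ (j\ge3).$$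

**The case $n=2$ by hand.** Write $z=e^{i\theta}$ and $x=(\cos\phi,\sin\phi)$. Then $w_1=\frac r{\sqrt2}e^{i(\theta+\phi)}$ and $w_2=\frac r{\sqrt2}e^{i(\theta-\phi)}$. So $P_2$ is the split torus $\{|w_1|=|w_2|=r/\sqrt2\}$, a product of two circles each enclosing area $\pi r^2/2=A$. The basic disks have area $A$ and Maslov index $2$.

**The shadow, any $n\ge2$.** On $P_n$ we have $|w_1|=r|x_1+ix_2|/\sqrt2\le r/\sqrt2$. So the projection of $P_n$ to the $w_1$-plane lies in
$$D_0=\{|w_1|\le r/\sqrt2\},\qquad\text{a disk of area } A .$$

For $n\ge3$ the fundamental group drops to $\mathbb Z$, the disk area stays $A$, and the Maslov index grows to $n$. This is the point of $P_n$. We place it in a torus: put $c:=20\sqrt A$ and $T^{2n}=\mathbb C^n_w/(c\,\mathbb Z[i])^n$ with the flat Kähler structure. Since $r=\sqrt{2A/\pi}<c/2$, the ball $\{|w|\le r\}\supset P_n$ embeds in $T^{2n}$, and we regard $P_n\subset T^{2n}$.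

**Lemma 1.** Let $n\ge3$. Then $P_n$ is a closed Lagrangian in $T^{2n}$. We have $\pi_2(T^{2n})=0$ and $\pi_2(T^{2n},P_n)\cong\pi_1(P_n)\cong\mathbb Z$, with a generator of area $A$ and Maslov index $n$. In particular all disks on $P_n$ have area in $A\mathbb Z$.

*Proof.* If $zx=z'x'$ with $x,x'$ real unit vectors, then $z/z'=\pm1$. So $P_n\cong(S^1\times S^{n-1})/\big((z,x)\sim(-z,-x)\big)$ is embedded; it is compact and connected. Its tangent space at $re^{i\theta}x$ is spanned over $\mathbb R$ by $ie^{i\theta}x$ and the vectors $e^{i\theta}v$ with $v$ real, $v\perp x$. For $\xi=ie^{i\theta}x$, $\eta=e^{i\theta}v$ we get $\sum\bar\xi_j\eta_j=-i\,x\cdot v=0$, and for $\xi=e^{i\theta}v$, $\eta=e^{i\theta}v'$ the sum is real. So $\omega_0$ vanishes and $P_n$ is Lagrangian.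

The map $[z,x]\mapsto z^2$ fibers $P_n$ over $S^1$ with fiber $S^{n-1}$, simply connected as $n\ge3$. Hence $\pi_1(P_n)=\mathbb Z$, and the loop
$$re^{i\theta}(\cos\theta\,e_1+\sin\theta\,e_2),\qquad\theta\in[0,\pi],$$
is a generator, because $z^2=e^{2i\theta}$ goes around once. With $\zeta=e^{2i\theta}$ we have $e^{i\theta}\cos\theta=\frac{\zeta+1}2$ and $e^{i\theta}\sin\theta=\frac{\zeta-1}{2i}$. So the loop bounds the holomorphic disk
$$u(\zeta)=r\Big(\frac{\zeta+1}2,\frac{\zeta-1}{2i},0,\dots,0\Big),\qquad |\zeta|\le1,$$
of area $\pi r^2(\frac14+\frac14)=A$. It stays in the ball: $|u(\zeta)|^2=\frac{r^2}2(|\zeta|^2+1)\le r^2$. Along the loop an orthonormal frame of the tangent space is $ie^{i\theta}x,e^{i\theta}v_2,\dots,e^{i\theta}v_n$ with $(x,v_2,\dots,v_n)$ a real orthonormal basis, so $\det^2=-e^{2in\theta}$. Its winding number for $\theta\in[0,\pi]$ is $n$; this is the Maslov index.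

Finally $\pi_2(T^{2n})=0$, and $\pi_1(P_n)\to\pi_1(T^{2n})$ is trivial because $P_n$ lies in a ball. The exact sequence of the pair gives $\pi_2(T^{2n},P_n)\cong\pi_1(P_n)$. $\square$

**What it is for.** We shall see that the shadow of area $A$ lets us push $P_n$ off itself with energy $A$. The disk of area $A$ will show that less is not enough, *even after we put much smaller holomorphic spheres or disks into the picture*. The large Maslov index $n$ is what makes room for them: in a monotone situation area is proportional to index, and an object of index $2$ or $4$ then has area only $\frac2nA$ or $\frac4nA$.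

## 2. Displacement energy and holomorphic areas

Throughout, $(M,\omega)$ is a connected symplectic manifold that is geometrically bounded in the sense of Chekanov. All ambient manifolds that we construct are closed, hence geometrically bounded. A *closed Lagrangian* is a compact, connected, embedded Lagrangian submanifold without boundary.

**Displacement energy.** Hamiltonians $H\colon[0,1]\times M\to\mathbb R$ are normalized: compactly supported if $M$ is open, $\int_MH_t\,\omega^n=0$ for all $t$ if $M$ is closed. Put
$$\lVert H\rVert:=\int_0^1\big(\max_MH_t-\min_MH_t\big)dt,\qquad e(L):=\inf\{\lVert H\rVert:\phi^H_1(L)\cap L=\emptyset\},$$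
where $\phi^H_1$ is the time-one map. If nothing displaces $L$ then $e(L)=\infty$ and $L$ is non-displaceable; otherwise it is displaceable.

**Holomorphic areas.** Let $\mathcal J_\omega$ be the space of $\omega$-tame almost complex structures ($\omega(v,Jv)>0$ for $v\ne0$). Let $\hbar_D(L,J)$ be the infimum of the areas $\int u^*\omega$ of non-constant $J$-holomorphic disks $u\colon(B^2,\partial B^2)\to(M,L)$, with $\inf\emptyset=\infty$, and
$$\hbar_D(L):=\sup_{J\in\mathcal J_\omega}\hbar_D(L,J).$$
Define $\hbar_S(M)$ in the same way with spheres, and $\hbar(L):=\min\{\hbar_D(L),\hbar_S(M)\}$.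

**Monotone.** $L$ is monotone if there is $\lambda>0$ with $\omega(\beta)=\lambda\mu_L(\beta)$ for all $\beta\in\pi_2(M,L)$, with $\mu_L$ the Maslov class. On the image of $\pi_2(M)$ one has $\mu_L=2c_1$.

**Example (an equator).** Let $S^2(2a)$ have total area $2a$ and let $S^1_{\rm eq}$ divide it into two disks of area $a$. Each hemisphere has (area, Maslov index) $(a,2)$, so $S^1_{\rm eq}$ is monotone with $\lambda=a/2$. For every tame $J$ the Riemann mapping theorem makes a hemisphere a $J$-disk of area $a$, and all disk areas are in $a\mathbb Z$; so $\hbar_D=a$. Likewise $\hbar_S=2a$, and $\hbar=a$. It is non-displaceable: if $\phi(S^1_{\rm eq})$ missed $S^1_{\rm eq}$, it would lie in an open hemisphere and bound there a disk of area less than $a$, while $\phi$ preserves area.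

Chekanov proved that $\hbar(L)\le e(L)$ always. The inequality can be strict: for $0<a<A$ and a round circle $S^1(A)\subset\mathbb C$ enclosing area $A$, the torus
$$L=S^1(A)\times S^1_{\rm eq}\subset\mathbb C\times S^2(2a)$$
satisfies $\hbar(L)=a<A=e(L)<\infty$; this is a known result. It is not monotone: the disks from the two factors have (area, index) $(A,2)$ and $(a,2)$.

**Question** (from David Keren Yaar, "Tightness of Chekanov's bound on displacement energy for some Lagrangian knots", arXiv:2507.21282 (2025)). *Is there a monotone displaceable closed Lagrangian $L$ with $\hbar(L)<e(L)$?*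

**Making the torus monotone by force.** Monotonicity of the torus above requires $a=A$. Then all disk areas lie in $A\mathbb Z$ and sphere areas in $2A\mathbb Z$, so $\hbar(L)\ge A$ for trivial reasons. A circle of area $A$ is displaced in the plane with energy at most $A+\varepsilon$ by a compactly supported Hamiltonian (the proof of Lemma 5 below), so $e(L)\le A$. With Chekanov's inequality, $\hbar(L)=e(L)=A$: the gap has disappeared. The lesson is that the two factors must have *different Maslov indices*. That is where $P_n$ comes in.

## 3. The answer, and the lower bound behind it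

The answer is yes, and $e/\hbar$ is even unbounded on monotone displaceable Lagrangians. Here are the three statements.

**Theorem 2 (lower bound).** Let $W,Q$ be closed connected symplectic manifolds (one may be a point), $L'\subset W$, $K\subset Q$ closed Lagrangians, $J_W,J_Q$ compatible almost complex structures, and $A>0$. Assume:

* (H1) every non-constant $J_W$-sphere in $W$ and every non-constant $J_W$-disk on $L'$ has area $\ge A$;
* (H2) every non-constant $J_Q$-disk on $K$ of area $<A$ has Maslov index $\ge\dim K+2$, and every non-constant $J_Q$-sphere of area $<A$ has $c_1\ge1$.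

Then $e(L'\times K)\ge A$ in $W\times Q$.

**Theorem 3 (examples starting with $\dim M=6$).** Let $n\ge3$ and $s:=2A/n$. Let $Y$ be the Kähler blow-up of $T^4=\mathbb C^2_{(w_{n-1},w_n)}/(c\,\mathbb Z[i])^2$ at $q=(\frac c2,\frac c2)$ described in Section 7, with exceptional sphere of area $s$. Then $P_n\subset M:=T^{2n-4}\times Y$ is a monotone displaceable closed Lagrangian, and
$$\hbar(P_n)=s<\tfrac n2\,s=A=e(P_n).$$

For the third statement let $S^2(b)$ be the round sphere with rotation-invariant area form $\sigma$ of total area $b$, complex structure $j$ and antipodal map $\alpha$, and let $\bar\Delta=\{(x,\alpha x)\}\subset S^2(b)\times S^2(b)$.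

**Theorem 4.** Let $n\ge5$, $b:=4A/n$, $M=T^{2n}\times S^2(b)\times S^2(b)$ and $L=P_n\times\bar\Delta$. Then $L$ is a monotone displaceable closed Lagrangian and
$$\hbar(L)=\hbar_S(M)=b<\tfrac n4\,b=A=e(L)<\infty .$$
If moreover $4\mid n$ (so $n\ge8$), then also $\hbar_D(L)=b<e(L)$.

By Theorem 4 with $n=m$, every value $m/4$, $m\ge5$, is attained by $e(L)/\hbar(L)$. Theorem 3 with $n=3$ has $e=\frac32\hbar$ in dimension $6$. Theorem 4 with $n=8$ gives $\hbar=\hbar_D=\hbar_S=b$ and $e=2b$. Note that $n=2$ in the formula $s=2A/n$ would give $s=A$, no gap, in agreement with the picture of $P_2$.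

## 4. Pushing the shadow off itself with energy $A$

**Lemma 5.** For each $\varepsilon\in(0,A)$ there is an autonomous Hamiltonian $H$ on $T^2=\mathbb C_{w_1}/c\,\mathbb Z[i]$ with $\max H-\min H\le A+\varepsilon$ that displaces $D_0$. Consequently, for $n\ge3$, $e\le A$ both for $P_n\times\bar\Delta\subset T^{2n}\times S^2(b)^2$ and for $P_n\subset T^{2n-4}\times Y$.

*Proof.* **Step 1: make the disk nearly a square.** A square of side $\ell$ can be translated off itself at cost $\ell^2$, so we first change $D_0$ into a shape that nearly fills a square. Let $\ell=\sqrt{A+\varepsilon}<\sqrt{2A}$ and choose $\eta>0$ with $\ell(\ell-2\eta)>A$. The rectangle $(0,\ell)\times(\eta,\ell-\eta)$ is star-shaped about $p=(\ell/2,\ell/2)$. Approximate its radius function from below by a smooth one with enclosed area still $\geq A$, and rescale about $p$: this gives a smooth closed domain $D_1$ in the rectangle, star-shaped about $p$, of area exactly $A$, with smooth polar radius function $\rho_1(\theta)$. For $\sigma\in[0,1]$ put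
$$\rho_\sigma^2=(1-\sigma)\frac{r^2}2+\sigma\rho_1^2,$$
and let $D_\sigma$ be the domain star-shaped about $\sigma p$ with radius function $\rho_\sigma$. Its area $\frac12\int\rho_\sigma^2\,d\theta$ is $A$ for every $\sigma$. Since $|p|=\ell/\sqrt2<\sqrt A$ and $\rho_\sigma\le\max(r/\sqrt2,\ell/\sqrt2)<\sqrt A$, we have $D_\sigma\subset\{|w_1|<2\sqrt A\}\subset U:=\{|w_1|<c/2\}$, an embedded disk in $T^2$.

**Step 2: the deformation is Hamiltonian.** Let $V_\sigma$ be the velocity field of the isotopy of curves $\partial D_\sigma$. The enclosed area is constant, so $\int_{\partial D_\sigma}\iota_{V_\sigma}\omega=0$. Hence the restriction of $\iota_{V_\sigma}\omega$ to $\partial D_\sigma$ is the differential of a function on $\partial D_\sigma$, which we normalize to vanish at angle $0$; it depends smoothly on $\sigma$. These functions live on the closed submanifold $\bigcup\{\sigma\}\times\partial D_\sigma$ of $[0,1]\times U$, so up to sign they extend to a smooth family of functions compactly supported in $U$ whose Hamiltonian fields $X_\sigma$ satisfy $\omega(X_\sigma-V_\sigma,\cdot)=0$ on $T\partial D_\sigma$. So $X_\sigma-V_\sigma$ is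 tangent to $\partial D_\sigma$, i.e. $\partial_\sigma+X_\sigma$ is tangent to that submanifold, and the flow carries $\partial D_0$ to $\partial D_\sigma$, hence $D_0$ to $D_\sigma$. Let $\psi$ be its end: $\psi(D_0)=D_1$.

**Step 3: translate.** Let $G=\pm\ell\,\gamma(x)g(y)$ with smooth $\gamma,g$ such that $0\le\gamma\le1$, $\gamma=1$ on $[0,2\ell]$, $\operatorname{supp}\gamma\subset[-\ell,3\ell]$, and $0\le g\le\ell$, $g(y)=y$ on $[\eta,\ell-\eta]$, $\operatorname{supp}g\subset[-\ell,2\ell]$. The support of $G$ lies within distance $\sqrt{13}\,\ell<\sqrt{26A}<c/2$ of the origin, so in $U$. Where $\gamma=1$ and $g(y)=y$ the Hamiltonian field is $\pm\ell\,\partial_x$; for the correct sign $\phi^G_1$ translates $D_1\subset(0,\ell)\times(\eta,\ell-\eta)$ by $(\ell,0)$, off itself, and on the way the points stay in $[0,2\ell]\times[\eta,\ell-\eta]$. The oscillation of $G$ is at most $\ell\cdot\ell=A+\varepsilon$.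

**Step 4: transport back and pull back.** Put $H=G\circ\psi$. Then $\phi^H_1=\psi^{-1}\phi^G_1\psi$ and
$$\phi^H_1(D_0)\cap D_0=\psi^{-1}\big(\phi^G_1(D_1)\cap D_1\big)=\emptyset .$$
In both ambient manifolds $w_1$ is a coordinate of a torus factor (for $T^{2n-4}\times Y$ because $n\ge3$), the Lagrangian lies in $\{w_1\in D_0\}$, and the flow of $H(w_1)$ is $\phi^H_t$ on the $w_1$-factor and the identity on the others. So $H(w_1)$ displaces the Lagrangian. Subtracting a constant normalizes it without changing the norm. Let $\varepsilon\to0$. $\square$

## 5. Perturbed disks through a point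

### 5.1. Where the standard argument stops

The usual way to bound $e(L)$ from below is this. Suppose $H$ displaces $L$. Consider disks on $L$ solving a Cauchy–Riemann equation perturbed by $H$ on a long piece of strip of length about $R$. For $R=0$ these are honest holomorphic disks; in the trivial homotopy class with the condition $u(1)=p$ there is exactly one, the constant. For large $R$ there are none, as $H$ displaces $L$. The solutions for all $R$ form a $1$-manifold with exactly one boundary point, so it cannot be compact: some bubble must appear. An energy estimate shows that the total area of the bubbles is at most about $\lVert H\rVert$. Hence, if for one structure $J_0$ all non-constant disks and spheres have area at least $A$, then $e(L)\ge A$. (This is Theorem 2 with $Q$ a point.)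

For strict inequality $\hbar<e$ we need an $L$ such that *every* $J$ has curves of area $b<A$, so for $b<\lVert H\rVert<A$ bubbles can no longer be excluded by area. We must exclude them by index. If bubbles of total Maslov index $m$ split off, the remaining disk $u_0$ has index $-m$. Such disks, with the parameter $R$, form a family of dimension $N+1-m$, where $N=\dim L$. If $u_0$ still passes through $p$, that is $1-m<0$ as soon as $m\ge2$: excluded. But $u_0$ need not pass through $p$, because the bubble can take the marked point with it.

**Example.** On the unit circle in $\mathbb C$ take $u_\nu(\zeta)=\zeta\,\frac{\zeta-a_\nu}{1-a_\nu\zeta}$, $0<a_\nu<1$, $a_\nu\to1$. Away from $\zeta=1$ it converges to $u_0(\zeta)=-\zeta$. Substituting $\zeta=\frac{\eta+a_\nu}{1+a_\nu\eta}$ we get the limit $\eta\mapsto\eta$ away from $\eta=-1$: a disk bubble attached at $\zeta=1$, with node value $-1$. All $u_\nu$ satisfy $u_\nu(1)=1$, yet $u_0(1)=-1$. The value $1$ is now taken on the bubble, at $\eta=1$.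

If the bubbles live in the factor $Q$ only, we still know that $u_0(1)$ lies in $F=\{x_*\}\times K$, where $p=(x_*,y_*)$. This leaves dimension $d+1-m$ with $d=\dim K$, which is negative exactly if $m\ge d+2$. That is the origin of (H2). It also tells us which first attempt fails. The natural monotone version of the known example is $P_n\times S^1_{\rm eq}\subset T^{2n}\times S^2(2a)$, where monotonicity requires $a=2A/n$. There $d=1$ and the hemispheres have $m=2$, so the dimension is $d+1-m=0$ and the bad configurations cannot be excluded by counting. (Condition (H2) is sufficient and not necessary: in the known example of Section 2, too, the hemispheres have area $a<A$ and index $2<3$, yet $e=A$.) Two ways around this: use only *spheres* as small objects, which never carry a boundary marked point away (Theorem 3), or replace the circle by $\bar\Delta$, where $d=2$ and the disks have index $4=d+2$ (Theorem 4).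

We now give the proof of Theorem 2 in full. Textbook facts used: the linearization at a disk $u$ on an $N$-dimensional Lagrangian is Fredholm of index $N+\mu(u)$; elliptic regularity and unique continuation; the Sard–Smale theorem; Gromov compactness for disks.

### 5.2. The equation and its energy

Put $M=W\times Q$, $L=L'\times K$, $J_0=J_W\times J_Q$, $N=\dim L$, $d=\dim K$. Suppose $H$ displaces $L$ and $\lVert H\rVert<A$; we derive a contradiction. Fix $\varepsilon>0$ with $\lVert H\rVert+\varepsilon<A$.

**Step 1: the equation.** We interpolate between the holomorphic equation ($R=0$) and the equation with $H$ switched on over a long strip. Let $D$ be the closed unit disk and identify $D\setminus\{\pm1\}$ biholomorphically with $\mathbb R\times[0,1]\ni(s,t)$, so that $z_0:=+1$ is the end $s=+\infty$. Let $\kappa\colon\mathbb R\to[0,1]$ be smooth and even, $\kappa=1$ for $|s|\le1$, $\kappa=0$ for $|s|\ge2$, non-increasing in $|s|$. Let $\chi\colon[0,\infty)\to[0,1]$ be smooth with $\chi(0)=0$ and $\chi=1$ on $[1,\infty)$. Set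
$$\rho_R(s)=\chi(R)\,\kappa\big(s/(1+R)\big),\qquad C=[-1,1]\times[\tfrac14,\tfrac34],\qquad G_R=\rho_R(s)H_t(x)+h(R,s,t,x),$$
where $h$ is smooth, supported in $(s,t)\in C$, to be chosen later for transversality. Consider $u\colon(D,\partial D)\to(M,L)$ with
$$\partial_su+J_0(u)\big(\partial_tu-X_{G_R}(u)\big)=0. \tag{1}$$
The perturbation is compactly supported in $D\setminus\{\pm1\}$, so (1) is a smooth inhomogeneous Cauchy–Riemann equation on $D$. Invariantly it says that $\big(du-X_{G_R}(u)\,dt\big)\circ i=J_0\circ\big(du-X_{G_R}(u)\,dt\big)$.

**Step 2: the energy estimate.** We bound how negative the area of a solution can be. Use the convention $\omega(X_G,\cdot)=-dG$ (the opposite one amounts to $H\to-H$). From $J_0\partial_su=\partial_tu-X_G$,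
$$\omega(\partial_su,J_0\partial_su)=\omega(\partial_su,\partial_tu)-dG(\partial_su)=\omega(\partial_su,\partial_tu)-\partial_s\big(G(s,t,u)\big)+(\partial_sG)(s,t,u).$$
Write $E(u)=\iint|\partial_su|^2\,ds\,dt$ and $\omega(u)=\int u^*\omega$. The middle term integrates to $0$, since $G_R$ has compact support in $s$. As $\rho_R'\ge0$ for $s<0$, $\rho_R'\le0$ for $s>0$, and $\rho_R(0)=\chi(R)$, for each $t$
$$\int\rho_R'(s)H_t(u)\,ds\le\chi(R)\big(\max H_t-\min H_t\big).$$
Therefore
$$0\le E(u)=\omega(u)+\iint(\partial_sG_R)(s,t,u)\,ds\,dt\le\omega(u)+\chi(R)\lVert H\rVert+\varepsilon_h,\qquad \varepsilon_h:=\sup_R\iint\sup_x|\partial_sh|\,ds\,dt. \tag{2}$$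
We always take $\varepsilon_h<\varepsilon$.

**Step 3: Gromov compactness applies.** The graph $z\mapsto(z,u(z))$ of a solution is holomorphic for
$$\tilde J(v,\xi)=\big(iv,\ J_0(\xi-dt(v)X_{G_R})+dt(iv)X_{G_R}\big)$$
on $D\times M$. One checks $\tilde J^2=-1$ at once, and $\tilde J$ is tamed by $C'\omega_D\oplus\omega$ for large $C'$, because the extra terms are $O(|v||\xi|)$. The boundary condition $\partial D\times L$ is Lagrangian. So Gromov compactness for disks holds (see e.g. Frauenfelder, *Gromov convergence of pseudoholomorphic disks*, J. Fixed Point Theory Appl. 2008). The limit of solutions for $R_\nu\to R$ with bounded area is a root $u_0$, solving (1) for $R$, with trees of $J_0$-holomorphic disks (boundary on $L$) and $J_0$-spheres attached. Areas and Maslov indices add up, spheres counted with $2c_1$. With at most one boundary marked point, a constant leaf of a bubble tree would have fewer special points than stability demands, so *if there is no non-constant bubble, there is no bubble at all* and the convergence is in $C^\infty$.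

### 5.3. The two ends of the family

**Step 4: no solutions for large $R$.** *There is $\varrho\ge1$ such that (1) with $R=\varrho$, $h=0$ has no solution with $\omega(u)\le0$.* By (2), $E(u)\le\lVert H\rVert$. For $R\ge1$ we have $\rho_R=1$ on $[-R,R]$. So for some $s_0\in[-R,R]$ the path $x(t)=u(s_0,t)$ satisfies
$$\int_0^1|\dot x-X_{H_t}(x)|^2\,dt\le\frac{\lVert H\rVert}{2R},\qquad x(0),x(1)\in L.$$
Put $y(t)=(\phi^H_t)^{-1}(x(t))$. Then $\dot y=d(\phi^H_t)^{-1}(\dot x-X_{H_t}(x))$, so $y$ has length at most $\mathrm{const}\cdot R^{-1/2}$, and $y(0)=x(0)\in L$. Hence $x(1)=\phi^H_1(y(1))\in L$ has distance at most $\mathrm{const}\cdot R^{-1/2}$ from $\phi^H_1(L)$. For large $R$ this contradicts $\operatorname{dist}(L,\phi^H_1(L))>0$.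

**Step 5: only near-constants for small $R$.** *There is $\delta\in(0,1)$ such that for $R\in[0,\delta]$, $h=0$, every solution with $\omega(u)\le0$ is null-homotopic as a map $(D,\partial D)\to(M,L)$, has surjective linearization $D_u$ (for fixed $R$), and $\ker D_u\to T_{u(z_0)}L$, $\xi\mapsto\xi(z_0)$, is an isomorphism.* Otherwise there are violating solutions $u_\nu$ with $R_\nu\to0$. By (2), $-\chi(R_\nu)\lVert H\rVert\le\omega(u_\nu)\le0$, so $\omega(u_\nu)\to0$. The Gromov limit of a subsequence consists of a $J_0$-holomorphic root ($R=0$) and bubbles, all of non-negative area with sum $0$. So all components are constant, there are no bubbles, and $u_\nu$ converges in $C^\infty$ to a constant $x$. At a constant the linearization is the standard $\bar\partial$ for the trivial pair $(T_xM,T_xL)$, which is surjective with kernel the constants in $T_xL$. Being null-homotopic is an open property. The other two properties together say that $\xi\mapsto(D_u\xi,\xi(z_0))$ is bijective, and this is open too. Contradiction.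

### 5.4. Transversality

**Step 6: make all solutions with $\delta<R<\varrho$ regular.** Take
$$h=\theta(R)\,g(s,t,x),$$
with $\theta$ smooth, supported in $[\delta,\varrho]$, $\theta>0$ on $(\delta,\varrho)$, and $g$ small, supported in $(s,t)\in C$. So $h=0$ for $R\le\delta$ and for $R=\varrho$, and Steps 4 and 5 stay valid. The $g$ are taken from a Floer space $\mathcal G$: smooth functions with support in $(s,t)\in C$ and finite norm $\sum_k\varepsilon_k\lVert g\rVert_{C^k}$, where $\varepsilon_k\to0$ so fast that a countable dense set of smooth functions supported in $C$ has finite norm. Then $\mathcal G$ is a separable Banach space, dense in the smooth functions supported in $C$.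

Fix $p=(x_*,y_*)\in L$ and $F=\{x_*\}\times K$, of codimension $N-d$ in $L$. For $m\in\mathbb Z$ let $\mathcal S_m$ be the set of $(R,u)$ with $R\in(\delta,\varrho)$ and $u$ a solution of (1) of Maslov index $-m$.

*Claim. For generic small $g\in\mathcal G$ and all $m$, $\mathcal S_m$ is a transversally cut out manifold of dimension $N+1-m$, and $\mathrm{ev}(R,u)=u(z_0)$ is transverse to $p$ and to $F$.*

Work with $u\in W^{1,\mathsf p}$, $\mathsf p>2$. Consider the universal space of triples $(R,u,g)$ solving (1) with $R\in(\delta,\varrho)$, and its subsets $\mathrm{ev}^{-1}(p)$ and $\mathrm{ev}^{-1}(F)$. If at each solution the map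
$$(\xi,\hat g)\mapsto\big(D_u\xi-\theta(R)J_0X_{\hat g}(u),\ \xi(z_0)\big)\in L^{\mathsf p}\oplus T_{u(z_0)}L$$
is onto, then all three are Banach manifolds by the implicit function theorem. Their projections to $\mathcal G$ are Fredholm of index $N+1-m$, $1-m$ and $d+1-m$, and the claim follows from Sard–Smale: take $g$ a common regular value for all $m$.

To see that the map is onto, first restrict to $\xi$ with $\xi(z_0)=0$. The resulting image in $L^{\mathsf p}$ is closed of finite codimension, since $D_u$ is Fredholm and $\{\xi(z_0)=0\}$ has finite codimension. Let $\eta$ in the dual $L^{\mathsf q}$ annihilate it. Testing with $\hat g=0$ and $\xi$ compactly supported in the interior gives $D_u^*\eta=0$ there, so $\eta$ is smooth in the interior. By density of $\mathcal G$, $\eta$ annihilates $\theta(R)J_0X_{\hat g}(u)$ for every smooth $\hat g$ supported in $C$. Take $\hat g=\varphi(s,t)f(x)$ with $\varphi\ge0$ concentrated near $z_1\in\operatorname{int}C$ and $X_f(u(z_1))$ arbitrary. Since $\theta(R)>0$, we get $\eta(z_1)=0$. So $\eta=0$ on $\operatorname{int}C$, and $\eta\equiv0$ by unique continuation. Thus $L^{\mathsf p}\oplus0$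 lies in the image. Since $\xi(z_0)$ can be prescribed arbitrarily, the map is onto. No injectivity of $u$ is needed, because $g$ depends on the domain point. This proves the claim.

Negative dimension means empty, so
$$\mathcal S_m\cap\mathrm{ev}^{-1}(p)=\emptyset\ \text{ if }m\ge2,\qquad \mathcal S_m\cap\mathrm{ev}^{-1}(F)=\emptyset\ \text{ if }m\ge d+2. \tag{3}$$

### 5.5. The one-dimensional family and its compactness

**Step 7: the $1$-manifold.** Let
$$\mathcal M_p=\{(R,u):R\in[0,\varrho],\ u\text{ solves (1)},\ u\text{ null-homotopic},\ u(z_0)=p\}.$$
Elements have $\omega(u)=0$ and Maslov index $0$. Over $R\in(\delta,\varrho)$, $\mathcal M_p$ is a smooth $1$-manifold by the claim with $m=0$. At elements with $R\in[0,\delta]$ the linearization for fixed $R$ together with $\xi(z_0)$ is bijective by Step 5, and (1) depends smoothly on $R$, also across $R=\delta$. By the implicit function theorem $\mathcal M_p$ is near such elements a smooth curve parametrized by $R$ (with $R\ge0$). By Step 4 there are no elements with $R=\varrho$. So $\mathcal M_p$ is a smooth $1$-manifold whose boundary is its part over $R=0$. For $R=0$ the solutions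 are $J_0$-holomorphic of zero area, hence constant. So $\partial\mathcal M_p$ is the single point $(0,\mathrm{const}_p)$.

**Step 8: what a bubble would look like.** We show that $\mathcal M_p$ is compact. Let $(R_\nu,u_\nu)\in\mathcal M_p$, $R_\nu\to R$, and let a subsequence converge as in Step 3, with the boundary marked point $z_0$. Suppose there is a non-constant bubble. Let $a_{\rm tot}>0$ and $m$ be the total area and total Maslov index of all bubbles. Then $\omega(u_0)=-a_{\rm tot}<0$ and $\mu(u_0)=-m$, and (2) gives
$$a_{\rm tot}\le\lVert H\rVert+\varepsilon-E(u_0)<A .$$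
So every bubble has area $<A$. Its $W$- and $Q$-components are holomorphic of non-negative area; so its $W$-component has area $<A$ and is constant by (H1). Therefore each bubble lies in some $\{x\}\times Q$ and is a $J_Q$-disk on $K$ or a $J_Q$-sphere, of area $<A$. By (H2) each non-constant disk contributes at least $d+2\ge2$ to $m$, and each non-constant sphere contributes $2c_1\ge2$. So $m\ge2$.

**Step 9: the parameter $R$.** For $R=\varrho$ there is no solution with $\omega(u_0)\le0$. If $R\le\delta$, then $u_0$ is null-homotopic by Step 5, contradicting $\omega(u_0)<0$. Hence $R\in(\delta,\varrho)$ and $(R,u_0)\in\mathcal S_m$.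

**Step 10: the marked point.** The limit of $z_0$, with value $p$, lies on the root at $z_0$, or on a disk component of the tree over $z_0$. In the latter case the path in the tree from the root to that component passes only through disk components, as the disk components form a subtree.

* (a) If all disk components on this path are constant (or there are none), then $u_0(z_0)=p$. This contradicts (3), as $m\ge2$.
* (b) Otherwise there is a non-constant disk, so $m\ge d+2$. The components on the path are joined by nodes and have constant $W$-component, so they lie in one $\{x\}\times Q$. This set contains both $u_0(z_0)$ and $p$. So $x=x_*$ and $u_0(z_0)\in F$, contradicting (3).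

Hence there is no non-constant bubble, so the convergence $u_\nu\to u_0$ is in $C^\infty$ and the limit lies in $\mathcal M_p$. So $\mathcal M_p$ is a compact $1$-manifold with exactly one boundary point, which is impossible. Therefore $e(L)\ge A$. $\square$

## 6. Spheres of minimal area exist for every $J$

To compute $\hbar_S$ from above we need a sphere of small area for *every* tame $J$.

**Lemma 6.** Let $(M,\omega)$ be closed and $B\in H_2(M;\mathbb Z)$ a spherical class such that $\omega(B)$ is the smallest positive value of $\omega$ on $\pi_2(M)$. Let $J_0$ be a tame structure for which all $J_0$-spheres in class $B$ are regular, and suppose that the evaluation map of the moduli space of one-pointed $J_0$-spheres in class $B$ (modulo reparametrization) represents a non-zero class in $H_*(M;\mathbb Z_2)$. Then every tame $J$ has a $J$-sphere in class $B$.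

*Proof.* **Step 1: compactness.** Let $J$ be tame. A $J$-sphere in class $B$ is simple: a $k$-fold cover, $k\ge2$, would give a sphere of area $\omega(B)/k$. Bubbling is impossible: each non-constant component of a limit tree has area at least $\omega(B)$, so there is exactly one such component. If the tree had further, constant components, one of its leaves would be constant and would carry at least two marked points, but we have at most one. So the moduli spaces modulo $PSL_2(\mathbb C)$ are compact, also in families of $J$.

**Step 2: cobordism.** For generic tame $J_1$ and a generic path of tame structures from $J_0$ to $J_1$ (tame structures form a connected space), the parametrized moduli space of one-pointed curves is a compact cobordism between those for $J_0$ and $J_1$, over which the evaluation map extends; see McDuff–Salamon, *J-holomorphic Curves and Symplectic Topology*, Ch. 3. Simplicity of all curves is what allows this. So the class represented for $J_1$ is the same non-zero one, and the moduli space for $J_1$ is non-empty.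

**Step 3: arbitrary $J$.** Generic structures are dense. Take generic $J_\nu\to J$ and $J_\nu$-spheres in class $B$; by compactness they have, after reparametrization, a limit that is a $J$-sphere in class $B$. $\square$

## 7. Blowing up a point far from $P_n$: proof of Theorem 3

Let $n\ge3$ and $s=2A/n$. The idea: blow up a point of the torus, so that the exceptional sphere, of index $2c_1=2$, has area $\frac2n A$, exactly the rate that monotonicity with the disk $(A,n)$ allows.

**Step 1: the manifold.** On $\mathrm{Bl}_0\mathbb C^2$ take the form $\frac i2\partial\bar\partial\,\varphi(\log|z|^2)$ with $\varphi',\varphi''>0$,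
$$\varphi(t)=\tfrac s\pi t+\kappa_0e^t\ \text{ near }-\infty\ (\kappa_0>0),\qquad \varphi(t)=e^t+\mathrm{const}\ \text{ for }t\ge\log r^2 .$$
Such $\varphi$ exists: one needs a smooth $\varphi'$ with positive derivative interpolating from values slightly above $s/\pi$ to the value $r^2$ at $t=\log r^2$, and $s/\pi=\frac{2A}{n\pi}<\frac{2A}\pi=r^2$. Away from the exceptional sphere $E$ the form is Kähler because $\varphi',\varphi''>0$. Near $E$ it is $\frac s\pi\cdot\frac i2\partial\bar\partial\log|z|^2+\kappa_0\omega_0$. The first term is the pullback of a positive form from $\mathbb{CP}^1$, whose kernel along $E$ is the fiber direction of $\mathrm{Bl}_0\mathbb C^2\to\mathbb{CP}^1$. The second is positive on fibers and has kernel $TE$ along $E$. So the sum is positive there as well. For $|z|\geq r$ we have the standard form $\frac i2\partial\bar\partial|z|^2$. The area of $E$ is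
$$\frac s\pi\int_{\mathbb{CP}^1}\frac i2\partial\bar\partial\log(1+|\zeta|^2)=\frac s\pi\int_{\mathbb C}\frac{dx\,dy}{(1+|\zeta|^2)^2}=s .$$
Implanting this at $q$ gives a closed Kähler surface $Y$ with a holomorphic blow-down $Y\to T^4$. Let $J_0$ be the product complex structure on $M=T^{2n-4}\times Y$ and $\Pi\colon M\to T^{2n}$ the blow-down. The distance from $q=(\frac c2,\frac c2)$ to the lattice is $c/\sqrt2>2r$. So the ball $\{|w|\le r\}$ is disjoint from the region where the form was modified, and $P_n\subset M$ is Lagrangian.

**Step 2: monotonicity.** The universal cover of $Y$ is $\mathbb C^2$ blown up at the points of a lattice coset. So $\pi_2(M)=\pi_2(Y)$ is free on the lifts of $E$, each with $c_1=2+E\cdot E=1$ and area $s$; thus $\omega=s\,c_1$ on $\pi_2(M)$. As $P_n$ lies in a ball, $\pi_1(P_n)\to\pi_1(M)$ is trivial. So $\pi_2(M,P_n)$ is generated by the image of $\pi_2(M)$, where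
$$\omega=s\,c_1=\tfrac s2\mu=\tfrac An\mu,$$
and the disk of Lemma 1, which lies in the ball and has (area, index) $(A,n)$. Hence $\omega=\frac An\mu$ on $\pi_2(M,P_n)$.

**Step 3: all $J_0$-curves.** Let $u$ be a $J_0$-disk on $P_n$. Then $\Pi\circ u$ lifts to a holomorphic disk in $\mathbb C^n$ with boundary on the disjoint union of the lattice translates of $P_n$, hence on one of them. By the maximum principle it lies in the corresponding ball of radius $r$. So $u$ stays in the unmodified region, and if it is non-constant its area is a positive multiple of $A$ by Lemma 1. For a non-constant $J_0$-sphere, $\Pi\circ u$ lifts to $\mathbb C^n$ and is constant. So the sphere lies in some $\{\mathrm{pt}\}\times E$, covers it with positive degree, and has $c_1\ge1$.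

**Step 4: $e(P_n)=A$.** Apply Theorem 2 with $W=\mathrm{pt}$, $Q=M$, $K=P_n$, $J_Q=J_0$. By Step 3 there are no non-constant $J_0$-disks of area $<A$, and non-constant $J_0$-spheres have $c_1\ge1$. So $e(P_n)\ge A$. Lemma 5 gives $e(P_n)\le A$; in particular $P_n$ is displaceable.

**Step 5: $\hbar(P_n)=s$.** By Step 3, $\hbar_D(P_n)\ge\hbar_D(P_n,J_0)\ge A$. Spheres have areas in $s\mathbb Z$, so $\hbar_S(M)\ge s$. For the upper bound apply Lemma 6 with $B=[E]$; $\omega(B)=s$ is minimal. The $J_0$-spheres in class $[E]$ are exactly $\{x\}\times E$, $x\in T^{2n-4}$. They are regular, since the pulled-back tangent bundle is $\mathcal O(2)\oplus\mathcal O(-1)\oplus\mathcal O^{n-2}$ and $H^1(\mathcal O(k))=0$ for $k\ge-1$. The one-pointed moduli space has dimension $2n+2-6+2=2n-2$ and its evaluation map represents $[T^{2n-4}\times E]\in H_{2n-2}(M;\mathbb Z_2)$. This is non-zero, because its intersection number with $\{x_0\}\times E$ is $E\cdot E=-1$, which is odd. So every tame $J$ has a $J$-sphere of area $s$, and $\hbar_S(M)=s$. Since $n\ge3$,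
$$\hbar(P_n)=\min\{\hbar_D(P_n),s\}=s=\tfrac2nA<A=e(P_n).\qquad\square$$

## 8. The antidiagonal factor: proof of Theorem 4, first part

Let $n\ge5$, $b=4A/n$, $Q=S^2(b)\times S^2(b)$, $K=\bar\Delta$, $J_Q=j\times j$, $W=T^{2n}$, $L'=P_n$, $J_W$ standard, $J_0=J_W\times J_Q$.

**Step 1: topology of $\bar\Delta$.** Since $\alpha^*\sigma=-\sigma$, $\bar\Delta$ is Lagrangian. It is a sphere, hence simply connected, and $\alpha$ has degree $-1$, so $\pi_2(\bar\Delta)\to\pi_2(Q)=\mathbb Z^2$ has image generated by $(1,-1)$. So
$$\pi_2(Q,\bar\Delta)=\mathbb Z^2/(1,-1)\cong\mathbb Z,\quad (k,l)\mapsto k+l,\qquad\text{with area } b(k+l)\text{ and index }2c_1=4(k+l).$$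

**Step 2: monotonicity.** $\pi_2(M,L)=\pi_2(T^{2n},P_n)\times\pi_2(Q,\bar\Delta)$ has generators with (area, index) equal to $(A,n)$ and $(b,4)=(4A/n,4)$. Hence $\omega=\lambda\mu_L$ with $\lambda=A/n$.

**Step 3: $e(L)=A$.** (H1) holds by Lemma 1: disk areas on $P_n$ lie in $A\mathbb Z$, and there are no non-constant holomorphic spheres as $\pi_2(T^{2n})=0$. For (H2): a non-constant $J_Q$-disk on $\bar\Delta$ has positive area, so $k+l\ge1$ and its index is $\ge4=\dim\bar\Delta+2$. A non-constant $J_Q$-sphere has $c_1=2(k+l)\ge2$. Theorem 2 gives $e(L)\ge A$ and Lemma 5 gives $e(L)\le A$. In particular $L$ is displaceable.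

**Step 4: $\hbar_S(M)=b$.** Sphere areas lie in $b\mathbb Z$, so $\hbar_S(M)\ge b$. Let $B=[\mathrm{pt}\times S^2\times\mathrm{pt}]$; $\omega(B)=b$ is minimal. A $J_0$-sphere in class $B$ has constant components in $T^{2n}$ and in the last factor, and a degree one component in the middle. So these are the curves $\{\mathrm{pt}\}\times S^2\times\{\mathrm{pt}\}$. They are regular, since the pulled-back tangent bundle is $\mathcal O(2)\oplus\mathcal O^{n+1}$. Exactly one passes through each point, so the evaluation map of the one-pointed moduli space, of dimension $(2n+4)+4-6+2=2n+4=\dim M$, is a diffeomorphism onto $M$ and represents $[M]\ne0$. By Lemma 6, $\hbar_S(M)\le b$.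

**Step 5: $\hbar(L)=b$.** The components of a non-constant $J_0$-disk on $L$ have areas in $\{0\}\cup[A,\infty)$ and $\{0\}\cup[b,\infty)$, not both $0$. So $\hbar_D(L)\ge\hbar_D(L,J_0)\ge\min(A,b)=b$, as $n\ge5$. Hence
$$\hbar(L)=\hbar_S(M)=b<\tfrac n4b=A=e(L)<\infty .$$
This is the first part of Theorem 4. $\square$

## 9. Disks of area $b$ exist for every $J$ when $4\mid n$

In Section 8 the small area came from spheres. Now let $4\mid n$. We show that $\hbar_D(L)=b$ as well, by counting disks through three constraints: for $J_0$ there is exactly one, and the count survives any change of $J$.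

Divisibility enters as follows: $A=\frac n4b\in b\mathbb Z$, so *all disk and sphere areas are in $b\mathbb Z$*. Suppose, for contradiction, that $J$ is tame and there is no non-constant $J$-disk of area $b$ on $L$.

**Step 1: the counting problem.** Let $\beta=(0,1)\in\pi_2(T^{2n},P_n)\times\pi_2(Q,\bar\Delta)$, of area $b$ and index $4$. Choose $x'\in P_n$ and distinct $k_1,k_2,k_3\in\bar\Delta$, and define the pairwise disjoint compact constraints
$$Z_1=\{(x',k_1)\},\qquad Z_2=P_n\times\{k_2\},\qquad Z_3=P_n\times\{k_3\},$$
of total codimension $(n+2)+2+2=n+6$ in $L$. Let $(J_\tau)_{\tau\in[0,1]}$ be a smooth path of tame structures from $J_0$ to $J_1=J$. In the strip coordinates of Section 5, with $h_\tau(s,t,x)$ supported in $(s,t)\in C$, consider pairs $(\tau,u)$ with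
$$\partial_su+J_\tau(\partial_tu-X_{h_\tau}(u))=0,\quad u(\partial D)\subset L,\quad[u]=\beta,\quad u(1)\in Z_1,\ u(i)\in Z_2,\ u(-1)\in Z_3. \tag{4}$$
The index for fixed $\tau$ is $(n+2)+4=n+6$, so (4) has expected dimension $1$. The computation leading to (2) uses only $J^2=-1$ and gives, also without the condition $[u]=\beta$,
$$0\le\iint\omega(\partial_su,J_\tau\partial_su)\,ds\,dt\le\omega(u)+\varepsilon_h,\qquad\varepsilon_h:=\sup_\tau\iint\sup_x|\partial_sh_\tau|\,ds\,dt. \tag{5}$$

**Step 2: compactness for small $h$.** Let $\varepsilon_h<b$, and suppose a sequence of solutions of (4) has a Gromov limit with non-constant bubbles, of total area $kb$, $k\ge1$. The main component $u_0$ has area $(1-k)b$. If $k\ge2$, (5) would give $0\le-b+\varepsilon_h<0$, impossible. If $k=1$, there is exactly one non-constant bubble, since each has area at least $b$, and $u_0$ has area $0$. Forget the marked points, which sit at fixed points of $D$: then the bubble tree is attached at a single point, and $u_\nu\to u_0$ uniformly on compact subsets of its complement in $D$. Hence for at least two of the points $1,i,-1$ the value of $u_0$ lies in the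 corresponding $Z_j$.

On the other hand, area-$0$ solutions are nearly constant if $h$ is small: let $h^{(\nu)}\to0$ in $C^\infty$, and let $u_\nu$ be area-$0$ solutions of the perturbed equation for $\tau_\nu\to\tau$. The components of a Gromov limit are $J_\tau$-holomorphic, of non-negative area with sum $0$, so they are constant. So there is no bubbling and $u_\nu$ converges uniformly to a constant. Consequently, for $h$ small enough, uniformly in $\tau$, the image of $u_0$ has diameter less than the mutual distances of $Z_1,Z_2,Z_3$: a contradiction. So for all small $h$, including $h=0$, the solution space of (4) is compact.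

**Step 3: for $\tau=0$, $h=0$ there is exactly one solution.** Write $u=(v,w)$. Then $v$ has area $0$, so it is constant, $v\equiv x'$ by the constraint $Z_1$. Also $w=(w_1,w_2)$ (here the two components in $Q$) is holomorphic with $w_2=\alpha w_1$ on $\partial D$. Double it: set
$$f=w_1\ \text{ on }D,\qquad f(z)=\alpha\big(w_2(1/\bar z)\big)\ \text{ outside }D .$$
On $\partial D$ both formulas agree, as $\alpha^2=1$. Since $\alpha$ and $z\mapsto1/\bar z$ are antiholomorphic, $f$ is holomorphic off $\partial D$, and by continuity across the circle $f\colon S^2\to S^2$ is holomorphic. Two sign changes cancel: $\alpha^*\sigma=-\sigma$, and $z\mapsto1/\bar z$ reverses orientation. So the total area of $f$ is that of $w$, namely $b$, and $f$ has degree one: it is a Möbius transformation. Conversely every Möbius transformation $f$ arises from the disk $w(z)=\big(f(z),\alpha f(1/\bar z)\big)$. Identifying $\bar\Delta$ with $S^2$ by the first coordinate, the constraints prescribe $f$ at $1,i,-1$ by three distinct values. So there is exactly one solution.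

**Step 4: it is regular, with its constraints.** The $T^{2n}$-part of the linearization is the trivial problem, surjective with kernel $T_{x'}P_n$. By the same doubling the $Q$-part becomes $\bar\partial$ on $f^*TS^2\cong\mathcal O(2)$ over $S^2$: right-hand sides in $L^{\mathsf p}$ on $D$ correspond to those on $S^2$, and sections in $W^{1,\mathsf p}$ with the boundary condition glue to $W^{1,\mathsf p}$-sections on $S^2$. This operator is surjective with kernel $H^0(\mathcal O(2))$, of complex dimension $3$, which evaluation at three points maps isomorphically onto $\bigoplus_jT_{k_j}\bar\Delta$. So the full kernel $T_{x'}P_n\oplus H^0(\mathcal O(2))$ maps isomorphically onto the sum of the normal spaces of $Z_1,Z_2,Z_3$, and the solution is regular together with its constraints.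

**Step 5: the contradiction.** By compactness (with $h=0$) and regularity at $\tau=0$ there is $\delta\in(0,1)$ such that for $\tau\in[0,\delta]$, $h=0$, all solutions of (4) are regular for fixed $\tau$. Take $h_\tau=\theta(\tau)g(s,t,x)$ with $\theta$ smooth, supported in $[\delta,1]$, $\theta>0$ on $(\delta,1)$, $\theta(1)=0$, and $g\in\mathcal G$ small and generic. The argument of Step 6 in Section 5.4 applies with one change: let $\xi$ vanish at the three boundary points $1,i,-1$ in place of $\xi(z_0)=0$. The annihilator $\eta$ again vanishes on $\operatorname{int}C$, hence everywhere by unique continuation, and then the values of $\xi$ at the three points can be prescribed arbitrarily. So (4) is regular over $\tau\in(\delta,1)$. Over $[0,\delta]$ we have $h=0$, and the solutions form curves parametrized by $\tau$, by the implicit function theorem. At $\tau=1$ we have $h_1=0$, and a solution would be a non-constant $J$-disk of area $b$, so there is none. Thus the solution space is a compact $1$-manifold with exactly one boundary point, over $\tau=0$. This is impossible.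

Hence every tame $J$ has a non-constant $J$-disk of area $b$ on $L$, so $\hbar_D(L)\le b$. With Step 5 of Section 8, $\hbar_D(L)=b<A=e(L)$. This completes the proof of Theorem 4. $\square$
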